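# Normal Spanning Trees and Weak Minors of Connectoids

## 1. Countable connectoids have normal spanning trees

A connectoid is an abstract record of which subsets of a ground set count as connected. Undirected graphs give examples, and so do directed graphs under strong connectivity. We begin with the definitions needed for the easy case.

**Definition (connectoid).** Let $S$ be a set and $\mathcal F$ a set of finite subsets of $S$ such that

- (i) if $F,F'\in\mathcal F$ and $F\cap F'\ne\emptyset$, then $F\cup F'\in\mathcal F$;
- (ii) $\{s\}\in\mathcal F$ for every $s\in S$, and $\emptyset\in\mathcal F$.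

A set $C\subseteq S$ is *connected* if for any $x,y\in C$ there is $F\in\mathcal F$ with $x,y\in F\subseteq C$. With $\mathcal C$ the set of connected sets, $(S,\mathcal C)$ is the *connectoid induced by* $\mathcal F$. For $X\subseteq S$, $\mathcal K(X)$ is the set of *components* of $X$, that is, of maximal connected subsets of $X$. For $S'\subseteq S$, the *subconnectoid* on $S'$ is $(S',\mathcal C')$ with $\mathcal C'=\{C\in\mathcal C:C\subseteq S'\}$.

For an undirected graph, let $\mathcal F$ consist of $\emptyset$ and the finite vertex sets that induce connected subgraphs. Then the connected sets are the usual ones. For an example that is not a graph, let $S=\{a,b,c\}$ and let $\mathcal F$ consist of $\emptyset$, the singletons and $\{a,b,c\}$. Here $S$ is connected, but $\{b,c\}$ has the two components $\{b\}$ and $\{c\}$.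

**Lemma 1.** If $C,C'$ are connected and share a point, then $C\cup C'$ is connected. Consequently the components of a non-empty set $X$ partition $X$, and a component of $X$ contains every connected subset of $X$ that it meets.

*Proof.* Let $z\in C\cap C'$. Two points of $C$, or two points of $C'$, cause no problem. If $x\in C$ and $y\in C'$, take $F\in\mathcal F$ with $x,z\in F\subseteq C$ and $F'\in\mathcal F$ with $z,y\in F'\subseteq C'$. Then $F\cup F'\in\mathcal F$ by (i), and it contains $x,y$ and lies in $C\cup C'$.

Given $x\in X$, let $K$ be the union of all connected subsets of $X$ that contain $x$; one of them is $\{x\}$. Any $u,v\in K$ lie in connected sets $C,C'\ni x$, and $C\cup C'\subseteq K$ is connected, so some $F\in\mathcal F$ has $u,v\in F\subseteq K$. So $K$ is connected, and it is clearly maximal. Hence every point of $X$ lies in a component. If a connected set $B\subseteq X$ meets a component $K$, then $B\cup K$ is connected, so $B\subseteq K$ by maximality. Applied to a second component $B$, this gives $B\subseteq K$ and, symmetrically, $K\subseteq B$. So distinct components are disjoint. $\square$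

**Notation.** For a partial order $\le$ on $S$ and $s\in S$ let $\mathrm{Down}(s)=\{t:t\le s\}$ and $\mathrm{Up}(s)=\{t:s\le t\}$, and let $\mathring{\mathrm{Down}}(s)=\mathrm{Down}(s)\setminus\{s\}$ and $\mathring{\mathrm{Up}}(s)=\mathrm{Up}(s)\setminus\{s\}$.

**Definition (normal spanning tree).** A *normal spanning tree* of $(S,\mathcal C)$ is a partial order $\le$ on $S$ such that every $\mathrm{Down}(s)$ is a finite chain, and for every $t\in S$ the set $\mathrm{Up}(t)$ is a component of $S\setminus\mathring{\mathrm{Down}}(t)$.

For minimal $t$ the second condition says that $\mathrm{Up}(t)$ is a component of $S$. So a connected non-empty $S$ has a unique root, and in general there is one normal tree per component. In the three-point example, $a<b$, $a<c$ with $b,c$ incomparable is a normal spanning tree. The chain $a<b<c$ is not one, because then $\mathrm{Up}(b)=\{b,c\}$ is not connected.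

**Theorem 1.** Every countable connectoid $(S,\mathcal C)$ has a normal spanning tree.

The construction is greedy: take the first element of each component as its root, delete it, and repeat inside the remaining components. Try it on the path with vertices in the order $3,1,4,2$, enumerated as $1,2,3,4$. The root is $1$. The components of the rest are $\{3\}$ and $\{4,2\}$, with roots $3$ and $2$. Deleting $2$ leaves $\{4\}$. The order is $1<3$ and $1<2<4$. Note that $2$ is not adjacent to $1$; normality asks only that $\mathrm{Up}(2)=\{2,4\}$ be a component of $S\setminus\{1\}$, and it is.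

*Proof of Theorem 1.*

**Step 1: follow one point through the deletions.** The aim is to define the elements below a given $x$. Fix an enumeration of $S$ of order type at most $\omega$. Let $C_0(x)$ be the component of $S$ containing $x$ and $r_0(x)$ its first element. As long as $r_i(x)\ne x$, let $C_{i+1}(x)$ be the component of $C_i(x)\setminus\{r_i(x)\}$ that contains $x$, and let $r_{i+1}(x)$ be its first element. Since $x\in C_i(x)$, an $r_i(x)\ne x$ precedes $x$ in the enumeration. The $r_i(x)$ are distinct, since $r_i(x)$ is removed from all later sets. Only finitely many elements precede $x$, so the process stops with some $r_n(x)=x$. Put $y\le x$ if and only if $y\in\{r_0(x),\dots,r_n(x)\}$.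

**Step 2: points in the same $C_l$ have the same history.** Suppose $C_l(x)$ is defined and $y\in C_l(x)$. We claim that $C_i(y)=C_i(x)$ and $r_i(y)=r_i(x)$ for all $i\le l$. For $i=0$ this holds since $y\in C_l(x)\subseteq C_0(x)$. Suppose it holds for some $i<l$. Since $y\in C_l(x)\subseteq C_{i+1}(x)$ and $r_i(x)\notin C_{i+1}(x)$, we have $y\neq r_i(x)=r_i(y)$, so the process for $y$ does not stop at step $i$. Now $C_{i+1}(y)$ is the component of $C_i(x)\setminus\{r_i(x)\}$ containing $y$, which is $C_{i+1}(x)$. Hence the first elements agree too.

In particular, if $y=r_l(x)$, then $r_l(y)=r_l(x)=y$, so the process for $y$ stops at step $l$ and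
$$\mathrm{Down}(r_l(x))=\{r_0(x),\dots,r_l(x)\}.\tag{1}$$

**Step 3: $\le$ is a partial order in which every $\mathrm{Down}(x)$ is a finite chain.** Reflexivity holds because $x=r_n(x)$. By (1), $y\le x$ implies $\mathrm{Down}(y)\subseteq\mathrm{Down}(x)$, which is transitivity. If also $x\le y$, the two sets are equal, so in (1) the index of $y$ is the last one and $y=r_n(x)=x$. By (1), $r_i(x)\le r_l(x)$ for $i\le l$, so $\mathrm{Down}(x)$ is a chain. It is finite by Step 1.

**Step 4: identify $\mathrm{Up}(t)$.** Let $t=r_l(t)$. We show $\mathrm{Up}(t)=C_l(t)$. If $x\in C_l(t)$, then $r_l(x)=r_l(t)=t$ by Step 2, so $t\le x$. Conversely let $t\le x$, say $t=r_i(x)$. By (1), $\mathrm{Down}(t)$ has $i+1$ elements. It also equals $\{r_0(t),\dots,r_l(t)\}$, which has $l+1$ elements, so $i=l$. Thus $t=r_l(x)\in C_l(x)$, and Step 2 gives $C_l(t)=C_l(x)\ni x$.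

**Step 5: $C_l(t)$ is a component of $S\setminus\mathring{\mathrm{Down}}(t)$.** We show by induction that $C_i(t)$ is a component of $S\setminus\{r_0(t),\dots,r_{i-1}(t)\}$ for $i\le l$. For $i=0$ this is the definition. Assume it for some $i<l$. The set $C_{i+1}(t)$ is connected and avoids $r_0(t),\dots,r_i(t)$. Let $B$ be a connected subset of $S\setminus\{r_0(t),\dots,r_i(t)\}$ that meets $C_{i+1}(t)$. Then $B$ meets $C_i(t)$, so $B\subseteq C_i(t)$ by the induction hypothesis. As $r_i(t)\notin B$, the set $B$ lies in $C_i(t)\setminus\{r_i(t)\}$ and hence in its component $C_{i+1}(t)$. So $C_{i+1}(t)$ is maximal. For $i=l$, since $\mathring{\mathrm{Down}}(t)=\{r_0(t),\dots,r_{l-1}(t)\}$, this is the claim. $\square$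

Countability was used at one place: in Step 1, only finitely many elements precede $x$. With a longer well-order the process need not stop. Take the complete graph on $\omega_1$ with the natural order. For the point $x=\omega$ we get $r_i(x)=i$ for all $i<\omega$.

In fact this graph has no normal spanning tree at all. Every non-empty set is connected, so $\mathrm{Up}(t)=S\setminus\mathring{\mathrm{Down}}(t)$ for every $t$. Hence any two elements are comparable, and $S$ would be a chain with all sets $\mathrm{Down}(t)$ finite, so countable. Uncountable connectoids therefore need a condition. Which one?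

## 2. Countable coloring number and weak minors

**Definition (countable coloring number).** $(S,\mathcal C)$ has *countable coloring number* if there is a well-order $\le$ of $S$ such that for every $s\in S$ there is a finite $X\subseteq\mathring{\mathrm{Down}}(s)$ for which $\{s\}$ is a component in $\mathcal K\big(S\setminus(X\cup\mathring{\mathrm{Up}}(s))\big)$.

In words: when $s$ arrives, finitely many earlier elements separate it from all other earlier elements. The complete graph on $\omega_1$ fails this: the condition forces $X=\mathring{\mathrm{Down}}(s)$, so all $\mathring{\mathrm{Down}}(s)$ would be finite.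

The condition is necessary for a normal spanning tree. If $\le_T$ is a normal spanning tree, then every well-order $\le$ of $S$ that extends $\le_T$ witnesses countable coloring number. Indeed, given $s$, let $X$ be the finite set of elements strictly $\le_T$-below $s$. The component of $s$ in $S\setminus X$ is the set of elements $\le_T$-above $s$. All of these other than $s$ itself come after $s$ in the well-order, so only $\{s\}$ is left when $\mathring{\mathrm{Up}}(s)$ is removed.

The next notion gives many more necessary conditions.

**Definition (weak minor).** Let $\mathcal P$ be a partition of $S$ and let $c_P\in P$ for each $P\in\mathcal P$. Put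
$$\mathcal C^{\mathcal P}=\Big\{Y\subseteq\mathcal P:\ \text{there is } C\in\mathcal C\text{ with }\{c_P:P\in Y\}\subseteq C\subseteq\bigcup Y\Big\}.$$
Then $(\mathcal P,\mathcal C^{\mathcal P})$ is *obtained from $(S,\mathcal C)$ by weak contraction*. A *weak minor* of $(S,\mathcal C)$ is anything obtained by weak contraction from a subconnectoid of $(S,\mathcal C)$. A set is *connected in the weak minor* if it is a member of $\mathcal C^{\mathcal P}$.

The classes need not be connected, and the choice of representatives matters. Let $S=\{u,v,w\}$ be the graph with the single edge $uv$, and take the classes $\{u\}$ and $\{v,w\}$. With representative $v$ for the second class, the two classes together are connected in the weak minor, as $C=\{u,v\}$ shows. With representative $w$ they are not, since no connected set contains $u$ and $w$.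

**Remark (on the word connectoid).** The definition as posed calls $(\mathcal P,\mathcal C^{\mathcal P})$ a connectoid. Members of $\mathcal C^{\mathcal P}$ that share a class do have their union in $\mathcal C^{\mathcal P}$, by Lemma 1 applied to the two witnesses $C$. But $\mathcal C^{\mathcal P}$ need not be induced by a family of finite sets. Take $S=\{c_n:n\ge1\}\cup\{x_n:n\ge3\}$, let $\mathcal F$ be the smallest family satisfying (i) and (ii) that contains $H_n=\{c_n,c_{n+1},x_{n+2}\}$ for all $n\ge1$, and let $P_1=\{c_1\}$, $P_2=\{c_2\}$, $P_n=\{c_n,x_n\}$ for $n\ge 3$.

The unions $H_1\cup\dots\cup H_N$ lie in $\mathcal F$ and exhaust $S$, so $S$ is connected and $\mathcal P\in\mathcal C^{\mathcal P}$. The sets in $\mathcal F$ with at least two elements are unions of sets $H_n$: this property, together with $\emptyset$ and the singletons, is preserved by (i). So every point of a connected $C$ with $|C|\ge2$ lies in some $H_n\subseteq C$. Suppose a finite $Y$ with $|Y|\ge2$ were in $\mathcal C^{\mathcal P}$ with witness $C$, and let $n$ be the largest index with $P_n\in Y$. Then $c_n$ lies in $H_{n-1}\subseteq C$ or $H_n\subseteq C$, so $x_{n+1}\in C$ or $x_{n+2}\in C$,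 contradicting $C\subseteq\bigcup Y$. So the finite members are only $\emptyset$ and singletons.

None of this affects us. Below, the coloring condition is verified against all members of $\mathcal C^{\mathcal P}$. If one prefers to keep only the sets generated by the finite members, the condition follows for those as well: such a set $Z\ni s$ with $|Z|\ge2$ contains a finite member of $\mathcal C^{\mathcal P}$ with $s$ and a second element, and that member already meets the finite set $X$.

It is recorded with the problem as a known fact that every weak minor of a connectoid with a normal spanning tree has countable coloring number. It is also recorded that there is a directed graph without a normal spanning tree all of whose ordinary minors have countable coloring number. We shall not use these two facts. The problem, from Nathan Bowler and Florian Reich, "Connectoids II: existence of normal trees", arXiv:2405.15249 (2024), asks for a converse: *if every weak minor of a connectoid has countable coloring number, must there be a normal spanning tree?*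

By Theorem 1 the answer is yes for countable connectoids. In general it is no, and no assumption beyond ZFC is needed.

**Theorem 2.** There is a connected connectoid of size $\aleph_1$ without a normal spanning tree, all of whose weak minors have countable coloring number.

**Theorem 3.** For every uncountable cardinal $\kappa$ there is a strongly connected digraph on $\kappa$ vertices without a normal spanning tree, all of whose weak minors have countable coloring number.

**Corollary.** Let $\kappa$ be an infinite cardinal. The statement "every connectoid on $\kappa$ elements all of whose weak minors have countable coloring number has a normal spanning tree" is true if $\kappa=\aleph_0$ and false for every uncountable $\kappa$, already for connectoids of strongly connected digraphs.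

The Corollary is Theorem 1 for $\kappa=\aleph_0$ and Theorem 3 for uncountable $\kappa$. In particular, $\aleph_1$ is the least size of a counterexample.

## 3. A weak minor is a retraction

Partitions with representatives are awkward to handle, so we rewrite them as maps. Let a weak minor be given by $S'\subseteq S$, a partition $\mathcal P$ of $S'$ and representatives $c_P$. Define $f:S'\to S'$ by $f(x)=c_P$ for $x\in P$. Put $R=f(S')=\{c_P:P\in\mathcal P\}$, so that $f(r)=r$ for $r\in R$, and identify $P$ with $c_P$. The ground set of the weak minor is now $R$.

**Lemma 2.** If $Z\subseteq R$ is connected in the weak minor, there is a connected $C\subseteq S'$ with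
$$f(C)=Z\subseteq C.\tag{2}$$
The weak minor has countable coloring number if and only if there is a well-order of $R$ such that every $s\in R$ has a finite $X\subseteq\mathring{\mathrm{Down}}(s)$ with the following property:
$$\text{every } Z\subseteq\mathrm{Down}(s)\text{ connected in the weak minor, with } s\in Z,\ |Z|\ge2,\text{ satisfies } Z\cap X\ne\emptyset.\tag{3}$$

*Proof.* By definition, $Z$ is connected in the weak minor if and only if there is a connected $C\subseteq S'$ with $Z\subseteq C\subseteq f^{-1}(Z)$. The second inclusion gives $f(C)\subseteq Z$, and the first gives $Z=f(Z)\subseteq f(C)$. For the second claim, in a well-order $R\setminus(X\cup\mathring{\mathrm{Up}}(s))=\mathrm{Down}(s)\setminus X$. The singleton $\{s\}$ is a maximal connected subset of this set if and only if no connected $Z\subseteq\mathrm{Down}(s)\setminus X$ contains $s$ and a second element. That is (3). $\square$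

One convention is used twice below. If $R_0\subseteq R$ is countable, we may well-order $R$ so that $R_0$ is an initial segment of order type at most $\omega$. Then for $s\in R_0$ the set $X=\mathring{\mathrm{Down}}(s)$ is finite and satisfies (3), since any second element of $Z\subseteq\mathrm{Down}(s)$ lies in it. Moreover, every element of $R_0$ lies below every element of $R\setminus R_0$, so it may be used in the sets $X$ for the latter.

## 4. A countable hub that rules out normal trees

To build an example, we need a reason for a normal spanning tree not to exist. The following one says: uncountably many disjoint pieces, each tied to one countable set by infinitely many connected sets that are disjoint outside the piece.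

**Lemma 3.** Let $A\subseteq S$ be countable, let $(Q_j)_{j<\omega_1}$ be pairwise disjoint subsets of $S\setminus A$, and let $q_j\in Q_j$. Suppose that for each $j$ there are connected sets $C(j,m)$ $(m=1,2,\dots)$ with $q_j\in C(j,m)$ and $C(j,m)\cap A\ne\emptyset$, such that for fixed $j$ the sets $C(j,m)\setminus Q_j$ are pairwise disjoint. Then $(S,\mathcal C)$ has no normal spanning tree.

*Proof.* Suppose $\le$ is a normal spanning tree.

**Step 1: find a piece away from everything below $A$.** The set $U=\bigcup_{a\in A}\mathrm{Down}(a)$ is a countable union of finite sets, so it is countable, and it is down-closed. Since the uncountably many $Q_j$ are pairwise disjoint, some $Q_j$ is disjoint from $U$. Fix this $j$.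

**Step 2: find where the branch to $q_j$ leaves $U$.** The finite chain $\mathrm{Down}(q_j)\setminus U$ contains $q_j$; let $t$ be its least element. Every element strictly below $t$ lies in $\mathrm{Down}(q_j)$, and by the choice of $t$ it lies in $U$. So $\mathring{\mathrm{Down}}(t)$ is a finite subset of $U$, and it is disjoint from $Q_j$. Also $\mathrm{Up}(t)\cap A=\emptyset$, because $t\le a\in A$ would give $t\in U$.

**Step 3: reach $A$ from $q_j$ without crossing $\mathring{\mathrm{Down}}(t)$.** Each element of $\mathring{\mathrm{Down}}(t)$ is outside $Q_j$, so it lies in at most one of the sets $C(j,m)$. As $\mathring{\mathrm{Down}}(t)$ is finite, some $C(j,m)$ avoids it. This $C(j,m)$ is a connected subset of $S\setminus\mathring{\mathrm{Down}}(t)$ and meets the component $\mathrm{Up}(t)$ in $q_j$. By Lemma 1, $C(j,m)\subseteq\mathrm{Up}(t)$. So $\mathrm{Up}(t)$ meets $A$, a contradiction. $\square$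

Note that $C(j,m)$ and $C(j,m')$ may overlap as much as they like inside $Q_j$. This freedom is what we exploit.

## 5. Two hubs whose coloring number goes wrong

The most direct use of Lemma 3 is the complete bipartite graph between $A=\{a_m:m\ge1\}$ and $\omega_1$ many points $q_j$, with $Q_j=\{q_j\}$ and $C(j,m)=\{a_m,q_j\}$. It has no normal spanning tree, but it already violates the coloring condition.

**Lemma 4.** Suppose the ground set of a connectoid or weak minor contains disjoint sets $A$, countably infinite, and $Y$, uncountable, such that $\{a,y\}$ is connected for all $a\in A$, $y\in Y$. Then it does not have countable coloring number.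

*Proof.* Suppose a well-order and finite sets $X_s$ witness the contrary. If infinitely many $a\in A$ precede some $y\in Y$, then one of them is outside $X_y$. The set $\{a,y\}\subseteq\mathrm{Down}(y)\setminus X_y$ is connected, so $\{y\}$ is not a component there, a contradiction. So each $y\in Y$ is preceded by only finitely many $a\in A$, hence precedes some $a\in A$. As $Y$ is uncountable and $A$ countable, some $a$ is preceded by infinitely many $y\in Y$. One of these is outside $X_a$, and $\{a,y\}$ gives the same contradiction at $a$. $\square$

The second attempt replaces the point $q_j$ by an infinite set $Q_j=\{y^j_l:l\in\omega\}$, so that each point of $Q_j$ can be cut off from $A$ by finitely many others. Use the generators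
$$H'(j,m)=\{a_m\}\cup\{y^j_l:l<m\}\qquad(j<\omega_1,\ m\ge1).$$
Lemma 3 with $q_j=y^j_0$ still applies, as $H'(j,m)\setminus Q_j=\{a_m\}$.

This time the connectoid itself has countable coloring number. As in the Remark in Section 2, every point of a connected set $C$ with $|C|\ge2$ lies in some generator contained in $C$. Order $S$ by putting $a_1,a_2,\dots$ first, then the blocks $Q_0,Q_1,\dots$ in order of $j$, each ordered by $l$. For $s=a_m$ take $X=\mathring{\mathrm{Down}}(s)$. For $s=y^j_l$ with $l\ge1$, every generator containing $s$ contains $y^j_0<s$, so $X=\{y^j_0\}$ works. For $s=y^j_0$, the only generator containing $s$ inside $\mathrm{Down}(s)$ is $H'(j,1)=\{a_1,s\}$, since the others contain $y^j_1>s$. So $X=\{a_1\}$ works.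

What fails is a weak minor. Let $f$ send each $Q_j$ to $y^j_0$ and fix $A$. The set $H'(j,m)$ contains $a_m$ and $y^j_0$ and lies in $f^{-1}(\{a_m,y^j_0\})$, so $\{a_m,y^j_0\}$ is connected in the weak minor for all $j,m$. By Lemma 4 this weak minor does not have countable coloring number. The exact trouble is that uncountably many $Q_j$ can be contracted to points at once, after which nothing but the hub is available for separating these points.

## 6. Sideways points, and a counterexample of size $\aleph_1$

The way out is to let the contracted pieces separate one another. Suppose that for $k<g$ almost every generator at $Q_g$ contains a point of $Q_k$. If $Q_k$ and $Q_g$ are both contracted, to points $\sigma_k$ and $\sigma_g$, then almost every generator at $Q_g$ runs into $\sigma_k$. So $\sigma_k$ together with finitely many hub points separates $\sigma_g$. One fixed $k$ serves all contracted $g>k$ at once, so we shall take the least contracted index.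

Two constraints have to be respected. Generators are finite, so for uncountably many $j$ we cannot add a point of every $Q_k$, $k<j$, to the same generator; an injection from $j$ to $\omega$ postpones the $k$-th point. And Lemma 3 must still apply, so different generators at $Q_j$ must use different points of $Q_k$; in the $m$-th generator we use the $m$-th point.

*Construction.* For each $j<\omega_1$ fix an injection $e_j:j\to\omega$. Let $S=A\cup\bigcup_{j<\omega_1}Q_j$ with $A=\{a_m:m\ge1\}$ and $Q_j=\{y^j_l:l\in\omega\}$, all these elements distinct. For $j<\omega_1$ and $m\ge1$ let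
$$H(j,m)=\{a_m\}\cup\{y^j_l:l<m\}\cup\{y^k_m:k<j,\ e_j(k)<m\}.$$
As $e_j$ is injective, this set is finite, and it contains the two points $a_m,y^j_0$. Let $\mathcal F$ be the smallest family of finite sets that contains $\emptyset$, all singletons and all $H(j,m)$ and satisfies (i). Let $(S,\mathcal C)$ be the induced connectoid. Clearly $|S|=\aleph_1$.

*Proof of Theorem 2.*

**Step 1: every point of a connected set lies in a generator inside it.** We claim:
$$\text{if } C \text{ is connected},\ |C|\ge2,\ x\in C,\text{ then } x\in H(j,m)\subseteq C\text{ for some } j,m.\tag{4}$$
Let $\mathcal G$ be the family of those $F\in\mathcal F$ that are empty, a singleton, or such that every element of $F$ lies in some $H(j,m)\subseteq F$. It contains all generators. It satisfies (i): if $F,F'\in\mathcal G$ intersect and one of them is a singleton, the union is the other one; if neither is, every element of $F\cup F'$ lies in some $H(j,m)$ contained in $F$ or in $F'$. By minimality $\mathcal G=\mathcal F$. Now pick a second point $y\in C$ and an $F\in\mathcal F$ with $x,y\in F\subseteq C$; as $|F|\ge2$, the point $x$ lies in some $H(j,m)\subseteq F\subseteq C$.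

**Step 2: record which generators contain a given $y^g_l$.** By definition, $y^g_l\in H(j,m)$ if and only if
$$\text{either } j=g\text{ and } l<m,\qquad\text{or } m=l,\ g<j\text{ and } e_j(g)<m.\tag{5}$$
In the second case $a_l=a_m\in H(j,m)$.

**Step 3: $S$ is connected.** Each $H(j,m)$ is connected, being in $\mathcal F$. For fixed $j$, all $H(j,m)$ contain $y^j_0$, so by Lemma 1 they lie in one component. This component contains all $y^j_l\in H(j,l+1)$ and all $a_m\in H(j,m)$. As $a_1\in H(j,1)$ for all $j$, these components coincide, so $S$ is connected.

**Step 4: there is no normal spanning tree.** Apply Lemma 3 with $q_j=y^j_0$ and $C(j,m)=H(j,m)$. The sets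
$$H(j,m)\setminus Q_j=\{a_m\}\cup\{y^k_m:k<j,\ e_j(k)<m\}$$
consist of elements with index $m$, so they are pairwise disjoint for distinct $m$.

**Step 5: well-order a given weak minor.** Let $S',f,R$ be as in Section 3. Let
$$T=\{j<\omega_1:Q_j\subseteq S'\text{ and } f\text{ is constant on }Q_j\}$$
be the set of contracted indices. If $T\ne\emptyset$, let $k=\min T$ and let $\sigma_k$ be the value of $f$ on $Q_k$. Let $R_0$ be $f(A\cap S')$, together with $\sigma_k$ if $T\ne\emptyset$. This is a countable subset of $R$. Take a well-order of $R$ in which $R_0$ is an initial segment of order type at most $\omega$. By the convention in Section 3, (3) holds for $s\in R_0$ with $X=\mathring{\mathrm{Down}}(s)$.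

**Step 6: choose $X$ for the other elements.** Let $s\in R\setminus R_0$. If $s\in A$, then $s=f(s)\in f(A\cap S')\subseteq R_0$, which is false. So $s=y^g_l$ for some $g,l$.

*Case (i): there is $l'$ such that $y^g_{l'}\notin S'$, or $y^g_{l'}\in S'$ and $f(y^g_{l'})\ne s$.* Fix one such $l'$, put $n=\max(l,l')$, and let $X$ consist of all $f(a_m)$ with $m\le n$ and $a_m\in S'$, together with $f(y^g_{l'})$ if this is defined and smaller than $s$.

*Case (ii): $Q_g\subseteq S'$ and $f$ is constantly $s$ on $Q_g$.* Then $g\in T$, so $T\neq\emptyset$. If $g$ were $k$, then $s=\sigma_k\in R_0$, which is false. So $k<g$ by minimality of $k$. Let $X$ consist of $\sigma_k$ and all $f(a_m)$ with $m\le\max(l,e_g(k))$ and $a_m\in S'$.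

In both cases $X$ is finite. It lies in $\mathring{\mathrm{Down}}(s)$, because $R_0$ lies below $s$.

**Step 7: verify (3).** Let $Z$ be connected in the weak minor with $s\in Z\subseteq\mathrm{Down}(s)$ and $|Z|\ge2$. By Lemma 2 there is a connected $C\subseteq S'$ with $f(C)=Z\subseteq C$. Then $s\in C$ and $|C|\ge2$, so by (4) there is $H=H(j,m)$ with $s\in H\subseteq C$. In particular $H\subseteq S'$ and $f(H)\subseteq Z$. We go through the alternatives in (5).

If $m=l$ (the second alternative), then $a_l\in H$, so $f(a_l)\in Z$. It belongs to $X$ in both cases, because $l\le n$ and $l\le\max(l,e_g(k))$, respectively.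

Otherwise $j=g$ and $m>l$. Consider Case (i). If $m\le n$, then $a_m\in H$ gives $f(a_m)\in Z\cap X$. If $m>n$, then $l'<m$, so $y^g_{l'}\in H\subseteq S'$. Hence $z=f(y^g_{l'})$ is defined, and $z\ne s$ by the choice of $l'$. Since $z\in Z\subseteq\mathrm{Down}(s)$, we get $z<s$, so $z\in Z\cap X$.

Now consider Case (ii). If $m\le\max(l,e_g(k))$, then $f(a_m)\in Z\cap X$. If $m>\max(l,e_g(k))$, then $k<g$ and $e_g(k)<m$, so $y^k_m\in H(g,m)=H$, and $\sigma_k=f(y^k_m)\in Z\cap X$.

So (3) holds for every $s\in R$, and by Lemma 2 the weak minor has countable coloring number. $\square$

## 7. Coherent finite predecessor sets on $\omega_1$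

From now on a digraph $D$ is viewed as a connectoid by letting $\mathcal F$ consist of $\emptyset$ and the finite sets $F\subseteq V(D)$ with $D[F]$ strongly connected. The union of two intersecting strongly connected sets is strongly connected, so (i) holds. A set $C$ is connected if and only if $D[C]$ is strongly connected (where we count $\emptyset$ as such). One direction is clear. For the other, given $x,y\in C$ in a strongly connected $D[C]$, a path from $x$ to $y$ together with a path from $y$ to $x$ forms a closed walk, and its finite vertex set induces a strongly connected subgraph.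

To imitate the last construction, replace the generator $H(j,m)$ by a directed cycle: it leaves $a_m$, runs at level $m$ through the vertices $y^k_m$ for the $k$ on a finite list attached to $(j,m)$, in increasing order, reaches $y^j_m$, and descends inside $Q_j$ to $y^j_0$ and back to $a_m$. Say that $y^j_m$ receives its level-$m$ arc from $y^p_m$ with $p$ the largest entry of its list, or from $a_m$ if the list is empty.

With lists $\{k<j:e_j(k)<m\}$ from arbitrary injections this breaks down. Let $e_p(i)=p+1+i$ for $i<p<\omega$ and $e_\omega(i)=i$. At level $m\ge2$ the list of $\omega$ is $\{0,\dots,m-1\}$, with largest entry $m-1$. The list of $m-1$ at level $m$ is empty, since $e_{m-1}(i)=m+i\ge m$. So for every $m\ge2$ there is the path $a_m\to y^{m-1}_m\to y^\omega_m$, which bypasses $y^0_m$ although $0$ is on the list of $\omega$. What we need is that the list of the largest entry $p$ is the list of $j$ without $p$. The following lemma provides this; it is a known fact about Todorčević's function $\rho$, and here is a proof.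

**Lemma 5.** There is $\rho$ assigning to each pair $\alpha<\beta<\omega_1$ a number $\rho(\alpha,\beta)\in\omega$ such that $\{\alpha<\beta:\rho(\alpha,\beta)\le m\}$ is finite for all $\beta,m$, and for all $\alpha<\beta<\gamma$:

- (a) $\rho(\alpha,\gamma)\le\max(\rho(\alpha,\beta),\rho(\beta,\gamma))$;
- (b) $\rho(\alpha,\beta)\le\max(\rho(\alpha,\gamma),\rho(\beta,\gamma))$.

*Proof.* We define $\rho(\cdot,\gamma)$ by recursion on $\gamma$, keeping all three properties. For $\gamma=0$ there is nothing to define.

**Step 1: successors.** Let $\gamma=\delta+1$. Put $\rho(\delta,\gamma)=0$ and $\rho(\alpha,\gamma)=\rho(\alpha,\delta)$ for $\alpha<\delta$. The finiteness condition passes from $\delta$ to $\gamma$, as each set gains only the element $\delta$. Let $\alpha<\beta<\gamma$. If $\beta=\delta$, then $\rho(\alpha,\gamma)=\rho(\alpha,\beta)$, which gives (a) and (b). If $\beta<\delta$, then (a) and (b) for $\alpha<\beta<\gamma$ are literally those for $\alpha<\beta<\delta$.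

**Step 2: definition and finiteness at limits.** Let $\gamma$ be a limit. As $\gamma$ is countable, choose $\gamma_0<\gamma_1<\cdots$ cofinal in $\gamma$. Let $I_0=[0,\gamma_0)$ and $I_n=[\gamma_{n-1},\gamma_n)$ for $n\ge1$; these partition $\gamma$. Let
$$r_n=\max\big(\{n\}\cup\{\rho(\gamma_i,\gamma_{i'}):i<i'\le n\}\big),$$
which is non-decreasing in $n$. For $\alpha\in I_n$ put
$$\rho(\alpha,\gamma)=\max(\rho(\alpha,\gamma_n),r_n).$$
If $\rho(\alpha,\gamma)\le N$ with $\alpha\in I_n$, then $n\le r_n\le N$ and $\rho(\alpha,\gamma_n)\le N$. So $n$ takes finitely many values, and for each of them there are finitely many $\alpha$.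

**Step 3: (a) and (b) at limits, within one interval.** Let $\alpha<\beta$ both lie in $I_n$. By (a) for $\alpha<\beta<\gamma_n$,
$$\rho(\alpha,\gamma)=\max(\rho(\alpha,\gamma_n),r_n)\le\max(\rho(\alpha,\beta),\rho(\beta,\gamma_n),r_n)=\max(\rho(\alpha,\beta),\rho(\beta,\gamma)).$$
By (b) for $\alpha<\beta<\gamma_n$,
$$\rho(\alpha,\beta)\le\max(\rho(\alpha,\gamma_n),\rho(\beta,\gamma_n))\le\max(\rho(\alpha,\gamma),\rho(\beta,\gamma)).$$

**Step 4: (a) and (b) at limits, across intervals.** Let $\alpha\in I_n$, $\beta\in I_{n'}$ with $n<n'$. Then $\alpha<\gamma_n\le\beta<\gamma_{n'}$. Note that $\rho(\gamma_n,\gamma_{n'})\le r_{n'}\le\rho(\beta,\gamma)$ and $r_n\le r_{n'}\le\rho(\beta,\gamma)$.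

For (a), use first (b) for $\alpha<\gamma_n<\gamma_{n'}$ and then (a) for $\alpha<\beta<\gamma_{n'}$:
$$\rho(\alpha,\gamma_n)\le\max(\rho(\alpha,\gamma_{n'}),\rho(\gamma_n,\gamma_{n'}))\le\max(\rho(\alpha,\beta),\rho(\beta,\gamma_{n'}),r_{n'})=\max(\rho(\alpha,\beta),\rho(\beta,\gamma)).$$
Together with $r_n\le\rho(\beta,\gamma)$ this bounds $\rho(\alpha,\gamma)$ as required.

For (b), use first (b) for $\alpha<\beta<\gamma_{n'}$, that is, $\rho(\alpha,\beta)\le\max(\rho(\alpha,\gamma_{n'}),\rho(\beta,\gamma_{n'}))$. Here $\rho(\beta,\gamma_{n'})\le\rho(\beta,\gamma)$, and by (a) for $\alpha<\gamma_n<\gamma_{n'}$,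
$$\rho(\alpha,\gamma_{n'})\le\max(\rho(\alpha,\gamma_n),\rho(\gamma_n,\gamma_{n'}))\le\max(\rho(\alpha,\gamma),\rho(\beta,\gamma)).$$
So $\rho(\alpha,\beta)\le\max(\rho(\alpha,\gamma),\rho(\beta,\gamma))$. $\square$

**Notation.** Write $k<_mj$ if $k<j$ and $\rho(k,j)\le m$, and $k\le_mj$ if $k<_mj$ or $k=j$. We use the following consequences.

- By (a), $<_m$ is transitive. By (b), the finite set of $<_m$-predecessors of $j$ is a $<_m$-chain, ordered as the ordinals.
- $k<_mj$ implies $k<_{m+1}j$, and any $k<j$ satisfies $k<_mj$ for all large $m$.
- If $j$ is not $<_m$-minimal, let $p_m(j)$ be its largest $<_m$-predecessor. Then $k<_mj$ implies $k\le_mp_m(j)$.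

Let us compute the start of $\rho$. The successor rule gives $\rho(k,j)=0$ for all $k<j<\omega$. At $\omega$ choose $\gamma_n=n$. Then $I_0=\emptyset$, $I_n=\{n-1\}$ for $n\geq 1$ and $r_n=n$, so $\rho(n-1,\omega)=n$. Thus the $<_m$-predecessors of $\omega$ are $0,\dots,m-1$, and $p_m(\omega)=m-1$ for $m\ge1$, while $p_m(j)=j-1$ for $1\le j<\omega$. In contrast to the example above, the way back from $y^\omega_m$ along level $m$ now visits every entry of the list.

## 8. A strongly connected digraph without a normal spanning tree

Let $\kappa$ be uncountable. The vertices of $D$ are $A=\{a_m:m\in\omega\}$, the sets $Q_j=\{y^j_m:m\in\omega\}$ for $j<\omega_1$, and a set $L$ with $|L|=\kappa$, all disjoint. The arcs are the following.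

- $y^j_{m+1}\to y^j_m$ (*vertical*) and $y^j_0\to a_m$, for all $j,m$.
- $a_m\to y^j_m$, if $j$ is $<_m$-minimal.
- $y^{p_m(j)}_m\to y^j_m$ (*sideways*), if $j$ is not $<_m$-minimal.
- $b\to a_0$ and $a_0\to b$, for $b\in L$.

Then $|V(D)|=\kappa$; the set $L$ only serves to reach this size. Two facts can be read off:

- Each $y^j_m$ has exactly two in-neighbors: $y^j_{m+1}$, and one of $a_m$ and $y^{p_m(j)}_m$.
- $D-A$ is acyclic. Its arcs are the vertical and sideways ones. Along a sideways arc the ordinal strictly increases; along a vertical arc the ordinal stays the same and the level drops. A directed cycle would have constant ordinal and dropping level, which is impossible.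

*Proof of Theorem 3, first part: $D$ is strongly connected and has no normal spanning tree.*

**Step 1: the cycles.** For $j<\omega_1$ and $m\in\omega$ let
$$C(j,m)=\{a_m\}\cup\{y^k_m:k<_mj\}\cup\{y^j_i:i\le m\}.$$
Let $k_1<\dots<k_r$ be the $<_m$-predecessors of $j$. By transitivity, every $<_m$-predecessor of $k_{i}$ is one of $j$ and is smaller than $k_{i}$, so it is among $k_1,\dots,k_{i-1}$. By the chain property all of these are $<_m$-predecessors of $k_i$. So $k_1$ is $<_m$-minimal, $p_m(k_{i+1})=k_i$ and $p_m(j)=k_r$. Hence
$$a_m\to y^{k_1}_m\to\dots\to y^{k_r}_m\to y^j_m\to y^j_{m-1}\to\dots\to y^j_0\to a_m\tag{6}$$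
is a directed cycle on $C(j,m)$. If $r=0$, then $j$ is $<_m$-minimal and the cycle starts with $a_m\to y^j_m$. With the values computed above, $C(\omega,2)$ is the cycle $a_2\to y^0_2\to y^1_2\to y^\omega_2\to y^\omega_1\to y^\omega_0\to a_2$.

**Step 2: strong connectivity.** For fixed $j$ all cycles $C(j,m)$ contain $y^j_0$, and together they cover $Q_j\cup A$. All $C(j,0)$ contain $a_0$. And $L$ is joined to $a_0$ in both directions. So $D$ is strongly connected.

**Step 3: no normal spanning tree.** For fixed $j$, the set $C(j,m)\setminus Q_j=\{a_m\}\cup\{y^k_m:k<_mj\}$ consists of elements with index $m$, so these sets are pairwise disjoint. Lemma 3 applies with $q_j=y^j_0$ and $m\ge1$.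

## 9. Weak minors of the digraph

In Theorem 2 a connected set around $s$ contained an entire generator. In $D$ a strongly connected set contains a path from $A$ to $s$, which may wander through many $Q_j$, and the class $f^{-1}(s)$ may consist of pieces of many $Q_j$. So we shall look at the place where such a path enters the class for the last time. A class may also swallow only a tail of some $Q_h$. Accordingly, "contracted" will now mean contracted from some level on.

*Proof of Theorem 3, second part: all weak minors of $D$ have countable coloring number.* Let $S',f,R$ be as in Section 3.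

**Step 4: well-order $R$ and settle the easy elements.** Let $T$ be the set of $h<\omega_1$ for which there is $n$ with $\{y^h_m:m\ge n\}\subseteq S'$ and $f$ constant on this set; let $\sigma_h$ be this constant value, which does not depend on $n$. If $T\ne\emptyset$, let $k=\min T$ and fix $m_0$ such that
$$y^k_m\in S'\text{ and } f(y^k_m)=\sigma_k\text{ for all } m\ge m_0.\tag{7}$$
Let $R_0$ be $f(A\cap S')$, together with $\sigma_k$ if $T\ne\emptyset$. It is countable, and we well-order $R$ with $R_0$ as an initial segment of type at most $\omega$. For $s\in R_0$ take $X=\mathring{\mathrm{Down}}(s)$.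

Let $s\in R\setminus R_0$. Then $s\notin A$, since otherwise $s=f(s)\in R_0$. If $s\in L$, every strongly connected $C\ni s$ with $|C|\ge2$ contains $a_0$, the only neighbor of $s$. So for every $Z$ as in (3), with $C$ as in (2), we have $a_0\in C\subseteq S'$ and $f(a_0)\in Z$. Hence $X=\{f(a_0)\}\subseteq R_0$ works if $a_0\in S'$, and $X=\emptyset$ works if $a_0\notin S'$, as then no such $Z$ exists.

From now on fix $s\in Q_g$ with $s\notin R_0$.

**Step 5: the part of the class that leads to $s$.** Put $P=f^{-1}(s)$. Then $P\cap A=\emptyset$, as $s\notin f(A\cap S')$. Let $V$ be the set of $v\in P$ that have a directed path to $s$ in $D[P]$; so $s\in V$. The only out-neighbor of a vertex in $L$ is $a_0\notin P$, and $s\notin L$. So $V\cap L=\emptyset$ and $V\subseteq\bigcup_jQ_j$.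

**Step 6: an infinite part of $V$ contains a tail of some $Q_h$.** We claim: *if $V''\subseteq V$ is infinite and every $v\in V''$ has a directed path to $s$ inside $V''$, then there is $h$ with $y^h_m\in V''$ for all large $m$.*

Choose $v_0,v_1,\dots$ in $V''$ such that $v_0=s$, each $v_{i+1}$ is an in-neighbor of $v_i$, and infinitely many vertices of $V''$ have a directed path to $v_i$ inside $V''$. For $v_0=s$ the last condition is the hypothesis. Given $v_i$, each of the infinitely many vertices other than $v_i$ that have a path to $v_i$ inside $V''$ has one whose last vertex before $v_i$ is an in-neighbor of $v_i$ in $V''$. There are at most two in-neighbors, so one of them is reached inside $V''$ by infinitely many vertices of $V''$; let it be $v_{i+1}$.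

Each arc $v_{i+1}\to v_i$ is vertical or sideways, so the ordinal of $v_{i+1}$ is at most that of $v_i$. A non-increasing sequence of ordinals is eventually constant, say equal to $h$. From then on all arcs are vertical, so each step goes from $y^h_m$ to $y^h_{m+1}$. Hence $V''$ contains $y^h_m$ for all large $m$.

**Step 7: good and bad vertices.** Let us say that a vertex $y^h_m$ of $D$ has property (G) if
$$T\ne\emptyset,\quad m\ge m_0\quad\text{and}\quad k<_mh.\tag{G}$$
A vertex in $V$ is *good* if it has (G), and *bad* otherwise. The meaning of (G): going back along level $m$ from such a vertex, one must meet $y^k_m$, which is mapped to $\sigma_k$. Let $V_b$ be the set of bad vertices.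

*If $v=y^h_m$ is good and $w\in V$ is an in-neighbor of $v$, then $w$ is good.* If $w=y^h_{m+1}$, this holds because $k<_{m+1}h$. Otherwise, as $h$ is not $<_m$-minimal, $w=y^{p}_m$ with $p=p_m(h)$, and $k\le_mp$. If $p=k$, then (7) gives $f(w)=\sigma_k\in R_0$, whereas $f(w)=s\notin R_0$. So $k<_mp$, and $w$ is good.

Consequently, *every directed path in $D[P]$ from a bad vertex to $s$ consists of bad vertices only*: all its vertices lie in $V$, and if one of them were good, then going backward all earlier ones would be good, including the first.

**Step 8: $V_b$ is finite.** Suppose not. By Step 7, every vertex of $V_b$ has a directed path to $s$ inside $V_b$. So Step 6 applies to $V''=V_b$ and yields $h$ with $y^h_m\in V_b\subseteq P$ for all large $m$. Then $f(y^h_m)=s$ for all large $m$, so $h\in T$ and $\sigma_h=s\notin R_0$. As $\sigma_k\in R_0$, we have $h\ne k$, and so $k<h$ by minimality of $k$. But then for all large $m$ both $m\ge m_0$ and $k<_mh$, so $y^h_m$ is good, a contradiction.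

**Step 9: the finite set $X$.** Let
$$X=\{f(u):u\in S'\setminus P\text{ is an in-neighbor of a vertex of }V_b,\ f(u)<s\}\cup\{\sigma_k\text{ if }T\ne\emptyset\}.$$
It is finite, since $V_b$ is finite and its vertices have in-degree two. It lies in $\mathring{\mathrm{Down}}(s)$, since $\sigma_k\in R_0$ lies below $s$.

**Step 10: a path from $A$ into the class.** We verify (3). Let $Z$ be connected in the weak minor with $s\in Z\subseteq\mathrm{Down}(s)$ and $|Z|\ge2$. Take a strongly connected $C\subseteq S'$ with $f(C)=Z\subseteq C$. As $|C|\ge2$, $D[C]$ contains a directed cycle, and since $D-A$ is acyclic, $C\cap A\ne\emptyset$. Take a directed path in $D[C]$ from a vertex of $A$ to $s$, and start it at its last vertex in $A$. This gives a path $w_0,w_1,\dots,w_r=s$ in $D[C]$ with $w_0\in A$ and $w_1,\dots,w_r\notin A$, where $r\ge1$. No $w_i$ with $i\ge1$ lies in $L$: we have $s\notin L$, and if $i<r$ then the successor of a vertex in $L$ would be $a_0\in A$. So $w_1,\dots,w_r\in\bigcup_jQ_j$.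

Since $P\cap A=\emptyset$, we have $w_0\notin P$. Let $i$ be maximal with $w_i\notin P$; as $s\in P$, we have $i<r$. The path $w_{i+1},\dots,w_r$ lies in $D[P]$, so $w_{i+1}\in V$.

**Step 11: entry at a bad vertex.** Let $w_{i+1}$ be bad. Then $w_i\in S'\setminus P$ is an in-neighbor of a vertex in $V_b$. Moreover $f(w_i)\in f(C)=Z\subseteq\mathrm{Down}(s)$ and $f(w_i)\ne s$, so $f(w_i)<s$. Hence $f(w_i)\in X\cap Z$.

**Step 12: entry at a good vertex.** Let $w_{i+1}$ be good. We go back along the path as long as (G) holds. Let $q\in\{1,\dots,i+1\}$ be least such that $w_q,w_{q+1},\dots,w_{i+1}$ all have (G); such a $q$ exists because $w_{i+1}$ has (G). Write $w_q=y^h_m$, so $m\ge m_0$ and $k<_mh$. Then $h$ is not $<_m$-minimal, so the two in-neighbors of $w_q$ are $y^h_{m+1}$ and $y^p_m$ with $p=p_m(h)$. In particular $w_{q-1}\notin A$, so $q-1\ge1$.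

By minimality of $q$, the vertex $w_{q-1}$ does not have (G). Since $m+1\ge m_0$ and $k<_{m+1}h$, the vertex $y^h_{m+1}$ has (G). So $w_{q-1}=y^p_m$. We know $k\le_mp$, and $k<_mp$ would give (G) for $w_{q-1}$. So $p=k$, that is, $w_{q-1}=y^k_m\in C$ with $m\ge m_0$. By (7), $\sigma_k=f(y^k_m)\in f(C)=Z$, and $\sigma_k\in X$.

In both cases $Z\cap X\ne\emptyset$. So (3) holds for every $s\in R$, and by Lemma 2 every weak minor of $D$ has countable coloring number. Together with the first part in Section 8, this proves Theorem 3, and with Theorem 1 the Corollary. $\square$
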